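\title{The ratio $|\operatorname{Aut}(G)|/|G|$ takes every positive rational value}

\begin{abstract}
We show that every positive rational number equals $|\operatorname{Aut}(G)|/|G|$ for infinitely many finite perfect groups $G$. More precisely, for every finite group $Q$ acting on a finite abelian group $A$ there are infinitely many finite perfect groups $G$ with $\operatorname{Out}(G)\cong Q$ and $Z(G)\cong A$, compatibly with the actions. A wreath product over the Mathieu group $M_{11}$ turns the computation of $\operatorname{Out}(G)$ into that of a normalizer in a symmetric group, a Heisenberg group supplies the center, and stabilizers of subspaces in $GL_n(2)$ fix the normalizer.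
\end{abstract}

\section{Introduction}\label{sec:intro}

How many automorphisms does a finite group $G$ have, compared with its number of elements? The two numbers are tied by conjugation. For $g\in G$ let $c_g$ be the automorphism $h\mapsto ghg^{-1}$. The homomorphism $g\mapsto c_g$ from $G$ to $\operatorname{Aut}(G)$ has as kernel the center $Z(G)$, and as image the normal subgroup $\operatorname{Inn}(G)$ of inner automorphisms. With $\operatorname{Out}(G)=\operatorname{Aut}(G)/\operatorname{Inn}(G)$, the equality $|\operatorname{Inn}(G)|=|G|/|Z(G)|$ gives
\begin{equation}\label{eq:ratio}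
\frac{|\operatorname{Aut}(G)|}{|G|}=\frac{|\operatorname{Out}(G)|}{|Z(G)|}.
\end{equation}
The numerator on the right measures how far $g\mapsto c_g$ is from surjective, the denominator how far it is from injective.

For $S_3$ the ratio is $1$: the center is trivial, so there are six inner automorphisms, and there are no others because an automorphism is determined by how it permutes the three transpositions. For the cyclic group $C_n$ the ratio is $\varphi(n)/n=\prod_{p\mid n}(1-1/p)$, which gives $1/2$, $2/3$, $1/3$ for $n=2,3,6$. For $C_2^2$ and $C_2^3$ it is $|GL_2(2)|/4=3/2$ and $|GL_3(2)|/8=168/8=21$. It is known, by a result of T\u{a}rn\u{a}uceanu, that the set of all these ratios is dense in the positive rationals, and finite abelian groups already give a dense subset. The following question is posed in \cite{molinier}.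

\begin{quote}
Is every positive rational number equal to $|\operatorname{Aut}(G)|/|G|$ for some finite group $G$?
\end{quote}

Density says nothing about a given value, and inside a family of groups there can be arithmetic restrictions: $\varphi(n)/n$ has a squarefree denominator, so no cyclic group gives $1/4$. Formula \eqref{eq:ratio} points the other way. If $\operatorname{Out}(G)$ and $Z(G)$ could be prescribed independently, the answer would be yes. They can. Recall that $G$ is \emph{perfect} if it equals its commutator subgroup $G'$, and that $\operatorname{Out}(G)$ acts on the abelian group $Z(G)$, because inner automorphisms fix the center pointwise.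

\begin{theorem}\label{thm:ratio}
For every rational number $r>0$ there are infinitely many pairwise non-isomorphic finite perfect groups $G$ with $|\operatorname{Aut}(G)|/|G|=r$.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $Q$ be a finite group and $A$ a finite abelian group with an action of $Q$ by automorphisms. There are infinitely many pairwise non-isomorphic finite perfect groups $G$ with isomorphisms $\operatorname{Out}(G)\cong Q$ and $Z(G)\cong A$ that carry the action of $\operatorname{Out}(G)$ on $Z(G)$ to the given action of $Q$ on $A$.
\end{theorem}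

\begin{proof}[Proof of Theorem~\ref{thm:ratio} from Theorem~\ref{thm:strong}]
Write $r=a/b$ with integers $a,b\ge1$. Apply Theorem~\ref{thm:strong} to $Q=C_a$ acting trivially on $A=C_b$, and use \eqref{eq:ratio}.
\end{proof}

The difficulty in Theorem~\ref{thm:strong} is to exclude unwanted automorphisms. The obvious way to produce a center fails for this reason. If $G=S\times A$ with $Z(S)=1$, then $Z(G)=A$, but every automorphism of $A$ extends to $G$, and the extension of a nontrivial one is not inner since it moves the center; so $\operatorname{Aut}(A)$ embeds in $\operatorname{Out}(G)$ whether we want it or not. The center must be attached so that its automorphisms are controlled by the rest of the group. Perfect groups do this: an automorphism of a perfect group that is trivial modulo the center is trivial (Lemma~\ref{lem:perfect}), so every automorphism is visible in $G/Z(G)$ and can be excluded there.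

After some tools (Section~\ref{sec:tools}) we construct a group with ratio $3$ by hand (Section~\ref{sec:three}). The general proof has three independent parts: a wreath product that expresses $\operatorname{Out}(G)$ through a normalizer in a symmetric group (Section~\ref{sec:wreath}), a perfect group with center $A$ on which $Q$ acts (Section~\ref{sec:center}), and a permutation group with prescribed normalizer (Section~\ref{sec:normalizer}). Section~\ref{sec:proof} assembles them.

\section{Tools}\label{sec:tools}

All groups are finite, and $[g,h]=ghg^{-1}h^{-1}$. A nonabelian simple group $E$ is perfect and has trivial center, since $E'\ne1$ and $Z(E)\ne E$ are normal subgroups. A group $G$ generated by perfect subgroups is perfect, since each of them lies in $G'$. A subgroup is \emph{characteristic} if every automorphism maps it onto itself.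

\subsection*{Three facts on simple groups}
We use the following results without proof.
\begin{itemize}
\item[(F1)] The Mathieu group $M_{11}$ is a nonabelian simple group of order $7920=2^4\cdot3^2\cdot5\cdot11$, and all its automorphisms are inner \cite[p.~18]{atlas}.
\item[(F2)] For $n\ge3$ the group $GL_n(2)$ of invertible $n\times n$ matrices over $\mathbb F_2$ is nonabelian simple, and each of its automorphisms is $c_g$ or $c_g\circ\iota$ with $g\in GL_n(2)$, where $\iota(h)=(h^{-1})^{\mathsf T}$ (Schreier and van der Waerden, 1928; Dieudonn\'e \cite{dieudonne}).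
\item[(F3)] For every prime $p$ the group $PSL_3(p)$, the quotient of $SL_3(\mathbb F_p)$ by its scalar matrices, is simple.
\end{itemize}
For $n\ge3$ the group $GL_n(2)$ contains $GL_3(2)$, of order $7\cdot6\cdot4=168$, and $7\nmid7920$; so $GL_n(2)\not\cong M_{11}$.

\subsection*{Building and recognizing automorphisms}
If a group $S$ acts on a group $H$ by automorphisms, written $s\cdot h$, the semidirect product $H\rtimes S$ consists of the products $hs$, with $shs^{-1}=s\cdot h$.

\begin{lemma}\label{lem:pair}
Let $\phi\in\operatorname{Aut}(H)$ and $\psi\in\operatorname{Aut}(S)$ satisfy $\phi(s\cdot h)=\psi(s)\cdot\phi(h)$ for all $s\in S$, $h\in H$. Then $hs\mapsto\phi(h)\psi(s)$ is an automorphism of $H\rtimes S$.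
\end{lemma}

\begin{proof}
The map is bijective. It sends $hs\,h's'=h(s\cdot h')\,ss'$ to $\phi(h)\bigl(\psi(s)\cdot\phi(h')\bigr)\psi(s)\psi(s')$, which equals $\phi(h)\psi(s)\,\phi(h')\psi(s')$.
\end{proof}

\begin{lemma}\label{lem:perfect}
Let $G$ be perfect and let $\theta\in\operatorname{Aut}(G)$ satisfy $g^{-1}\theta(g)\in Z(G)$ for all $g\in G$. Then $\theta=1$.
\end{lemma}

\begin{proof}
Write $\theta(g)=g\,z(g)$ with $z(g)$ central. Then $gg'z(gg')=\theta(g)\theta(g')=gg'z(g)z(g')$, so $z$ is a homomorphism from $G$ to an abelian group. It is trivial on $G'=G$.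
\end{proof}

\begin{lemma}\label{lem:stab}
Let $B\le\operatorname{Sym}(\Omega)$ and let $\nu\in\operatorname{Sym}(\Omega)$ normalize $B$. Then $\nu\operatorname{Stab}_B(\omega)\nu^{-1}=\operatorname{Stab}_B(\nu\omega)$ for all $\omega\in\Omega$. If $\nu$ centralizes $B$ and distinct points have distinct stabilizers in $B$, then $\nu=1$.
\end{lemma}

\begin{proof}
An element $b$ fixes $\omega$ if and only if $\nu b\nu^{-1}$ fixes $\nu\omega$. If $\nu$ centralizes $B$, then $\omega$ and $\nu\omega$ have the same stabilizer.
\end{proof}

\subsection*{Powers of a simple group}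
For a group $E$ and a finite set $I$, let $E_i\le E^I$ be the $i$-th coordinate factor. The group $\operatorname{Sym}(I)$ acts on $E^I$ by $(\sigma\cdot f)_i=f_{\sigma^{-1}i}$, and $\sigma$ maps $E_i$ onto $E_{\sigma i}$.

\begin{lemma}\label{lem:power}
Let $E$ be a nonabelian simple group. Every automorphism of $E^I$ permutes the factors $E_i$, and $\operatorname{Aut}(E^I)=\operatorname{Aut}(E)^I\rtimes\operatorname{Sym}(I)$.
\end{lemma}

\begin{proof}
Let $J\ne1$ be normal in $E^I$ and take $d\in J$ with $d_i\ne1$ for some $i$. As $Z(E)=1$, some $f\in E_i$ does not commute with $d$. Then $1\ne[d,f]\in J\cap E_i$, because both subgroups are normal. Now $J\cap E_i$ is a nontrivial normal subgroup of the simple group $E_i$, so $E_i\le J$. Since the $E_i$ are simple and normal, they are exactly the minimal nontrivial normal subgroups of $E^I$, and automorphisms permute them. This defines a homomorphism $\operatorname{Aut}(E^I)\to\operatorname{Sym}(I)$ with kernel $\operatorname{Aut}(E)^I$, which is split by the coordinate permutations.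
\end{proof}

A subgroup is \emph{subnormal} in $F$ if it is a term of a chain $1=F_0\trianglelefteq F_1\trianglelefteq\dots\trianglelefteq F_s=F$. If all quotients $F_{j+1}/F_j$ are simple, they are the \emph{composition factors} of $F$; by the Jordan--H\"older theorem they do not depend on the chain. Every chain can be refined to one with simple quotients. Hence a simple subnormal subgroup is a composition factor, and for $J\trianglelefteq F$ the composition factors of $F$ are those of $J$ together with those of $F/J$.

\begin{lemma}\label{lem:char}
Let $J\trianglelefteq F$ be a direct product of copies of a nonabelian simple group $E$. If $E$ is not a composition factor of $F/J$, then $J$ is characteristic in $F$.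
\end{lemma}

\begin{proof}
Let $\tilde E\cong E$ be subnormal in $F$. Its image in $F/J$ is subnormal, and is trivial or isomorphic to $E$. The second case would make $E$ a composition factor of $F/J$, so $\tilde E\le J$. The coordinate factors of $J$ are normal in $J$, hence subnormal in $F$. So $J$ is generated by all subnormal subgroups of $F$ isomorphic to $E$, and automorphisms of $F$ permute these.
\end{proof}

\subsection*{Stabilizers of subspaces}
Let $T=GL_n(2)$. For a subspace $Y\le\mathbb F_2^n$ put $\operatorname{Stab}(Y)=\{t\in T: tY=Y\}$, so that $c_g(\operatorname{Stab}(Y))=\operatorname{Stab}(gY)$. The next lemma says that the stabilizer of a small subspace remembers the subspace, and that its dimension is a label that automorphisms cannot change.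

\begin{lemma}\label{lem:subspace}
Let $n\ge3$.
\begin{itemize}
\item[(a)] If $Y,Y'$ are proper nonzero subspaces with $\operatorname{Stab}(Y)=\operatorname{Stab}(Y')$, then $Y=Y'$.
\item[(b)] Let $U,U'$ be subspaces of dimensions $k,k'$ with $1\le k,k'<n/2$, and let $\alpha\in\operatorname{Aut}(T)$ map $\operatorname{Stab}(U)$ onto $\operatorname{Stab}(U')$. Then $\alpha$ is inner and $k=k'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The group $\operatorname{Stab}(Y)$ is transitive on $Y\setminus\{0\}$: extend each of two nonzero vectors of $Y$ to a basis of $Y$, then to a basis of $\mathbb F_2^n$, and map one basis to the other. It is transitive on $\mathbb F_2^n\setminus Y$: extend a fixed basis of $Y$ by each of two vectors outside $Y$, then to bases of $\mathbb F_2^n$. The set $\mathbb F_2^n\setminus Y$ spans $\mathbb F_2^n$, since for $y\in Y$ and $z\notin Y$ we have $y=z+(y+z)$ with $y+z\notin Y$. The subspace $Y'$ is invariant under $\operatorname{Stab}(Y)$. If it contained a vector outside $Y$, it would contain all of them and would not be proper. So $Y'\le Y$, and $Y'$ contains a nonzero vector of $Y$, hence all of them.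

(b) Let $\langle v,w\rangle=v^{\mathsf T}w$ and let $U^\perp$ be the orthogonal of $U$. The form is nondegenerate, so $\dim U^\perp=n-k$ and $U^{\perp\perp}=U$. For $h\in\operatorname{Stab}(U)$, $w\in U^\perp$, $u\in U$ we have $\langle\iota(h)w,u\rangle=\langle w,h^{-1}u\rangle=0$, so $\iota(\operatorname{Stab}(U))\le\operatorname{Stab}(U^\perp)$. The same inclusion for $U^\perp$, together with $\iota^2=1$, gives equality. By (F2), $\alpha=c_g$ or $\alpha=c_g\iota$. If $\alpha=c_g\iota$, then $\operatorname{Stab}(gU^\perp)=\operatorname{Stab}(U')$, so $n-k=k'$ by (a), contradicting $k+k'<n$. Hence $\alpha=c_g$, and (a) gives $gU=U'$.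
\end{proof}

The bound $n/2$ serves only to exclude $\iota$, and some such bound is needed: $\iota$ maps the stabilizer of a line onto the stabilizer of a hyperplane.

\section{A group with ratio $3$}\label{sec:three}

We construct $G$ with $Z(G)=1$ and $\operatorname{Out}(G)\cong C_3$. The plan is to find a permutation group $D\le\operatorname{Sym}(\Omega)$ of index $3$ in its normalizer, and then to build an abstract group that remembers the set $\Omega$.

Let $T=GL_7(2)$ and $D=T\times T\times T$. Let $\Omega$ be the set of triples $(Y_0,Y_1,Y_2)$ of subspaces of $\mathbb F_2^7$ whose dimension vector is one of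
\[
(1,2,3),\qquad(3,1,2),\qquad(2,3,1).
\]
The group $D$ acts on $\Omega$ coordinatewise, and the shift $s(Y_0,Y_1,Y_2)=(Y_2,Y_0,Y_1)$ permutes the three dimension vectors cyclically. Together they give an action of $W=D\rtimes\langle s\rangle$. It is faithful: an element acting trivially preserves dimension vectors, so it lies in $D$; every line occurs in every coordinate, so each component fixes every line; and a line over $\mathbb F_2$ has a single nonzero vector.

We claim that the normalizer of $D$ in $\operatorname{Sym}(\Omega)$ is $W$. Let $\nu$ normalize $D$ and let $\alpha$ be conjugation by $\nu$ on $D$. By Lemma~\ref{lem:power} and (F2), $\alpha$ is a permutation $\sigma$ of the three coordinates followed by $c_g$ or $c_g\iota$ in each coordinate, so there are $|S_3|\cdot2^3=48$ possibilities modulo inner automorphisms. We must cut them down to $3$. Take a point of dimension vector $(1,2,3)$. Its stabilizer in $D$ is the product of the groups $\operatorname{Stab}(Y_i)$, and by Lemma~\ref{lem:stab} $\alpha$ maps it onto the stabilizer of another point of $\Omega$, whose three subspaces are determined by Lemma~\ref{lem:subspace}(a).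 Follow the dimensions. The map $\iota$ turns dimension $d$ into $7-d\in\{6,5,4\}$, which does not occur in $\Omega$; so $\iota$ appears in no coordinate. The permutation $\sigma$ rearranges $(1,2,3)$, and a transposition produces $(2,1,3)$, $(3,2,1)$ or $(1,3,2)$, none of which occurs; so $\sigma$ is a cyclic shift. Hence $\alpha$ is conjugation by some $w\in W$, and $w^{-1}\nu$ centralizes $D$. Points of $\Omega$ are determined by their stabilizers, so $\nu=w$ by Lemma~\ref{lem:stab}. The dimensions have to be distinct: the cyclic shifts of $(1,1,2)$ are all of its rearrangements, and with them every permutation of the coordinates would normalize $D$.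

Now let $K=M_{11}^{\Omega}$ and $G=K\rtimes D$, where $D$ permutes the coordinates of $K$. The set $\Omega$ can be read off from $G$: the subgroup $K$ is characteristic by Lemma~\ref{lem:char}, and its minimal normal subgroups are indexed by $\Omega$. So an automorphism of $G$ induces a permutation of $\Omega$, and this permutation normalizes $D$. Conversely, a permutation normalizing $D$ acts compatibly on $K$ and on $D$, hence on $G$. Since $M_{11}$ has no outer automorphisms, nothing else contributes. Proposition~\ref{prop:wreath} below makes this precise and gives $Z(G)=1$ and $\operatorname{Out}(G)\cong W/D\cong C_3$.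

Replacing $\mathbb Z/3$ by an arbitrary index group will give every $Q$ as outer automorphism group. The new feature of the general case is the center, which enters by letting a group act on $\Omega$ with a central kernel.

\section{Wreath products over $M_{11}$}\label{sec:wreath}

Let $R=M_{11}$, let $\Omega$ be a nonempty finite set, and let $K=R^\Omega$. By Lemma~\ref{lem:power} and (F1), $\operatorname{Aut}(K)=\operatorname{Inn}(R)^\Omega\rtimes\operatorname{Sym}(\Omega)=\operatorname{Inn}(K)\rtimes\operatorname{Sym}(\Omega)$. As $Z(K)=1$, we identify $\kappa\in K$ with $c_\kappa$ and write $\operatorname{Aut}(K)=K\rtimes\operatorname{Sym}(\Omega)$.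

\begin{proposition}\label{prop:wreath}
Let $\hat B$ be a perfect group of which $M_{11}$ is not a composition factor. Let $\pi\colon\hat B\to\operatorname{Sym}(\Omega)$ be a homomorphism with image $B$ and kernel $A\le Z(\hat B)$, and let $W$ be the normalizer of $B$ in $\operatorname{Sym}(\Omega)$. Put $G=K\rtimes\hat B$, with $\hat B$ acting on $K$ through $\pi$.
\begin{itemize}
\item[(a)] $G$ is perfect, $K$ is characteristic in $G$, and $Z(G)=C_G(K)=A$.
\item[(b)] The restriction $\rho\colon\operatorname{Aut}(G)\to\operatorname{Aut}(K)$ is injective, $\rho(\operatorname{Inn}(G))=K\rtimes B$, and $\rho(\operatorname{Aut}(G))\le K\rtimes W$.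
\item[(c)] Let $\nu\in W$ and let $\hat\nu\in\operatorname{Aut}(\hat B)$ be a \emph{lift} of $\nu$, that is, $\pi(\hat\nu(\hat b))=\nu\pi(\hat b)\nu^{-1}$ for all $\hat b\in\hat B$. Then $\theta(\kappa\hat b)=(\nu\cdot\kappa)\,\hat\nu(\hat b)$ defines an automorphism of $G$ with $\rho(\theta)=\nu$ and $\theta|_A=\hat\nu|_A$.
\item[(d)] If $W$ is generated by $B$ and by elements that have lifts, then $\rho$ induces an isomorphism $\operatorname{Out}(G)\cong W/B$, under which the class of $\theta$ in \textup{(c)} corresponds to $\nu B$.
\end{itemize}
\end{proposition}

\begin{proof}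
(a) The group $G$ is generated by the perfect subgroups $R_\omega$ and $\hat B$. Since $G/K\cong\hat B$, Lemma~\ref{lem:char} shows that $K$ is characteristic. Conjugation by $\kappa\hat b$ acts on $K$ as $\kappa'\mapsto\kappa\,(\pi(\hat b)\cdot\kappa')\,\kappa^{-1}$, which is the element $\kappa\,\pi(\hat b)$ of $K\rtimes\operatorname{Sym}(\Omega)$. It is trivial if and only if $\kappa=1$ and $\hat b\in A$. Thus $C_G(K)=A$. Since $A$ centralizes both $K$ and $\hat B$, we get $A\le Z(G)\le C_G(K)=A$.

(b) The map $\rho$ is defined because $K$ is characteristic, and the formula $\rho(c_{\kappa\hat b})=\kappa\,\pi(\hat b)$ from (a) gives $\rho(\operatorname{Inn}(G))=K\rtimes B$. Suppose $\rho(\theta)=1$. For $g\in G$ and $\kappa\in K$ the element $g\kappa g^{-1}$ lies in $K$, so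
\[
g\kappa g^{-1}=\theta(g\kappa g^{-1})=\theta(g)\,\kappa\,\theta(g)^{-1}.
\]
Hence $g^{-1}\theta(g)\in C_G(K)=Z(G)$, and $\theta=1$ by Lemma~\ref{lem:perfect}. For arbitrary $\theta$, the identity $\theta c_g\theta^{-1}=c_{\theta(g)}$ shows that $\rho(\theta)$ normalizes $K\rtimes B$. Write $\rho(\theta)=\kappa\nu$ with $\kappa\in K$ and $\nu\in\operatorname{Sym}(\Omega)$. The projection $K\rtimes\operatorname{Sym}(\Omega)\to\operatorname{Sym}(\Omega)$ maps $\rho(\theta)$ to $\nu$ and $K\rtimes B$ onto $B$, so $\nu\in W$.

(c) For $\hat b\in\hat B$ with $b=\pi(\hat b)$ we have $\nu\cdot(b\cdot\kappa)=(\nu b\nu^{-1})\cdot(\nu\cdot\kappa)$, and $\nu b\nu^{-1}=\pi(\hat\nu(\hat b))$. So Lemma~\ref{lem:pair} applies. The restrictions of $\theta$ to $K$ and to $A\le\hat B$ are read off from the formula.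

(d) By (b) and (c), $\rho(\operatorname{Aut}(G))$ contains $K$, $B$ and the liftable generators, so it equals $K\rtimes W$. Then $\operatorname{Out}(G)\cong(K\rtimes W)/(K\rtimes B)\cong W/B$.
\end{proof}

When $A=1$, as in Section~\ref{sec:three}, every $\nu\in W$ has the lift $c_\nu|_B$. Here is a small case with a center.

\begin{example}\label{ex:sl25}
Let $\hat B=SL_2(\mathbb F_5)$, of order $120$, act on $\Omega=\mathbb F_5\cup\{\infty\}$ by M\"obius transformations, with kernel $A=\{\pm I\}$ and image $B$ of order $60$. The group $\hat B$ is generated by elementary matrices (Lemma~\ref{lem:elementary}), and it is perfect: for $d=\operatorname{diag}(2,3)$ one has $[d,e_{12}(\lambda)]=e_{12}(3\lambda)$ and $[d^{-1},e_{21}(\lambda)]=e_{21}(3\lambda)$, with $3$ a unit. The group $PGL_2(\mathbb F_5)$ of all M\"obius transformations, of order $480/4=120$, normalizes $B$, and its elements lift to conjugations by matrices in $GL_2(\mathbb F_5)$. It is the whole normalizer $W$. Indeed, composing $\nu\in W$ with a M\"obius transformation, we may assume that $\nu$ fixes $\infty,0,1$. Then $\nu$ normalizes $\operatorname{Stab}_B(\infty)=\{x\mapsto\pm x+c\}$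 and its unique subgroup of order $5$, the translations. So $\nu(x+1)=\nu(x)+c$ for a constant $c$; taking $x=0$ gives $c=1$, and $\nu=1$. Therefore $G=M_{11}^{6}\rtimes SL_2(\mathbb F_5)$ has $Z(G)\cong C_2$ and $\operatorname{Out}(G)\cong C_2$.
\end{example}

\begin{remark}\label{rem:hyp}
The condition on composition factors is used only to make $K$ characteristic. The other two conditions cannot be dropped. If $R$ were a simple group with an outer automorphism $\phi$, then applying $\phi$ in all coordinates of $K$ would commute with $\operatorname{Sym}(\Omega)$, extend to $G$ by Lemma~\ref{lem:pair} with $\psi=1$, and restrict to an element outside $\operatorname{Inn}(K)\rtimes\operatorname{Sym}(\Omega)$. If $\hat B$ admits a nontrivial homomorphism $f\colon\hat B\to A$ with $f(A)=1$, then $\kappa\hat b\mapsto\kappa\hat bf(\hat b)$ is a nontrivial automorphism of $G$, with inverse $\kappa\hat b\mapsto\kappa\hat bf(\hat b)^{-1}$, and it is trivial on $K$; so $\rho$ is not injective.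
\end{remark}

It remains to find, for given $Q$ and $A$, a group $\hat B$ and an action with kernel $A$ such that $W/B\cong Q$ and the elements of $Q$ have lifts acting on $A$ in the prescribed way.

\section{A perfect group with center $A$}\label{sec:center}

We first look for a perfect group $\hat L$ with center $A$ to which the action of $Q$ extends; at this stage $\hat L$ may have many further automorphisms. In a perfect group the center consists of products of commutators. A Heisenberg group $P$, built from a bilinear map $X\times V\to A$, has this property for its center $A$, but it has the abelian quotient $X\oplus V$. This quotient disappears from the abelianization once we adjoin a perfect group $S$ acting on $P$ such that the elements $s\cdot u-u$, with $s\in S$ and $u\in X\oplus V$, generate $X\oplus V$. We take $S=SL_3(\Lambda)$, $V=\Lambda^3$ and $X=\operatorname{Hom}(V,A)$. With this choice $P$ depends functorially on $A$, which gives the action of $Q$.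

For a commutative ring $\Lambda$, indices $i\ne j$ and $\lambda\in\Lambda$, the elementary matrix $e_{ij}(\lambda)$ is $I+\lambda E_{ij}$, where $E_{ij}$ has a single nonzero entry $1$ in position $(i,j)$. Multiplying by $e_{ij}(\lambda)$ on the left adds $\lambda$ times row $j$ to row $i$; multiplying on the right adds $\lambda$ times column $i$ to column $j$.

\begin{lemma}\label{lem:elementary}
Let $e\ge2$ and $\Lambda=\mathbb Z/e$. For every $m\ge1$ the group $SL_m(\Lambda)$ is generated by elementary matrices. The group $SL_3(\Lambda)$ is perfect.
\end{lemma}

\begin{proof}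
By the Chinese remainder theorem, $SL_m(\Lambda)$ is the product of the groups $SL_m(\mathbb Z/p^k)$ over the prime powers $p^k$ exactly dividing $e$. The element with component $e_{ij}(\lambda)$ at $p$ and $I$ elsewhere is $e_{ij}(\lambda')$, where $\lambda'$ is $\lambda$ modulo $p^k$ and $0$ modulo the other prime powers. So we may assume $\Lambda=\mathbb Z/p^k$, where the non-units are the multiples of $p$. We use induction on $m$; the group $SL_1(\Lambda)$ is trivial. Let $m\ge2$ and $s\in SL_m(\Lambda)$. The first column of $s$ has a unit entry, since otherwise $p$ divides $\det s=1$. If no entry $s_{i1}$ with $i\ge2$ is a unit, then $s_{11}$ is, and adding row $1$ to row $2$ makes the $(2,1)$ entry a unit. So we may assume that $s_{i1}$ is a unit for some $i\ge2$. Adding $(1-s_{11})s_{i1}^{-1}$ times row $i$ to row $1$ makes the $(1,1)$ entry $1$. Row and column operations then clear the rest of the first column and of the first row. The remaining block lies in $SL_{m-1}(\Lambda)$, and its elementary factors are elementary matrices of size $m$.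

For the last statement let $e$ be arbitrary again, let $i,j,l$ be distinct, and put $x=\lambda E_{il}$, $y=E_{lj}$. Then $x^2=y^2=yx=0$, so
\[
[1+x,1+y]=(1+x+y+xy)(1-x-y+xy)=1+xy,
\]
that is, $[e_{il}(\lambda),e_{lj}(1)]=e_{ij}(\lambda)$. All generators of $SL_3(\Lambda)$ are commutators.
\end{proof}

The third index is the reason for rank $3$: the group $SL_2(\mathbb Z/2)\cong S_3$ is not perfect.

\begin{proposition}\label{prop:center}
Let $Q$ act by automorphisms on the finite abelian group $A$. There is a finite perfect group $\hat L$ with an action of $Q$ by automorphisms such that $Z(\hat L)\cong A$ equivariantly and $M_{11}$ is not a composition factor of $\hat L$.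
\end{proposition}

\begin{proof}
Write $A$ additively. If $A=0$, take $\hat L=1$. Otherwise let $e\ge2$ be the exponent of $A$ and $\Lambda=\mathbb Z/e$. Then $A$ is a $\Lambda$-module, it contains an element of order $e$, and its automorphisms are $\Lambda$-linear. Let $V=\Lambda^3$ with standard basis $\varepsilon_1,\varepsilon_2,\varepsilon_3$, and $X=\operatorname{Hom}_\Lambda(V,A)$. For $a\in A$ let $\xi_{j,a}\in X$ be the map $v\mapsto v_ja$. These maps generate $X$, since $\xi=\sum_j\xi_{j,\xi(\varepsilon_j)}$.

\emph{The Heisenberg group.} Let $P=A\times X\times V$ with the product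
\[
(a,\xi,v)(a',\xi',v')=(a+a'+\xi(v'),\ \xi+\xi',\ v+v').
\]
Both bracketings of a triple product have first coordinate $a+a'+a''+\xi(v')+\xi(v'')+\xi'(v'')$, the identity is $(0,0,0)$, and the inverse of $(a,\xi,v)$ is $(\xi(v)-a,-\xi,-v)$. So $P$ is a group. The elements $(a,0,0)$ are central, and comparing $uu'$ with $u'u$ gives
\begin{equation}\label{eq:comm}
[(a,\xi,v),(a',\xi',v')]=(\xi(v')-\xi'(v),0,0).
\end{equation}
Let $(a,\xi,v)$ be central. Taking $\xi'=0$ in \eqref{eq:comm} gives $\xi=0$. Taking $\xi'=\xi_{j,a'}$ with $a'$ of order $e$ gives $v_ja'=0$, so $v_j=0$ for each $j$. Thus $Z(P)=\{(a,0,0)\}$, which we identify with $A$, and $P/A\cong X\oplus V$.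

\emph{The actions.} For $s\in SL_3(\Lambda)$ and $q\in Q$ put
\[
s\cdot(a,\xi,v)=(a,\ \xi s^{-1},\ sv),\qquad q\cdot(a,\xi,v)=(qa,\ q\circ\xi,\ v).
\]
These are actions by automorphisms of $P$, because $(\xi s^{-1})(sv')=\xi(v')$ and $(q\circ\xi)(v')=q(\xi(v'))$. They commute, since $q\circ(\xi s^{-1})=(q\circ\xi)s^{-1}$. Let $\hat L=P\rtimes SL_3(\Lambda)$. By Lemma~\ref{lem:pair} with $\psi=1$, the group $Q$ acts on $\hat L$ by $us\mapsto(q\cdot u)s$, and on $A$ this is the given action.

\emph{The center.} Let $us$ be central in $\hat L$, with $u\in P$ and $s\in SL_3(\Lambda)$. Conjugation by $us$ is trivial on $P/A$, and so is conjugation by $u$, as $P/A$ is abelian. Hence $s$ acts trivially on $X\oplus V$, in particular on $V$, so $s=1$ and $u\in Z(P)=A$. Conversely, $A$ is centralized by $P$ and by $SL_3(\Lambda)$. So $Z(\hat L)=A$.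

\emph{Perfectness.} By Lemma~\ref{lem:elementary}, $SL_3(\Lambda)\le\hat L'$. The sets $\{(0,0,v)\}$ and $\{(0,\xi,0)\}$ are subgroups of $P$ isomorphic to $V$ and $X$, and
\[
[s,(0,0,v)]=(0,0,sv-v),\qquad[s,(0,\xi,0)]=(0,\xi s^{-1}-\xi,0).
\]
For $s=e_{ij}(\lambda)$ and $v=\varepsilon_j$ we get $sv-v=\lambda\varepsilon_i$, and these vectors generate $V$. For $s=e_{ij}(1)$ we have $s^{-1}v=v-v_j\varepsilon_i$, so $\xi s^{-1}-\xi$ is the map $v\mapsto-v_j\,\xi(\varepsilon_i)$; the choice $\xi=\xi_{i,-a}$ gives $\xi_{j,a}$, and these maps generate $X$. By \eqref{eq:comm}, $(a,0,0)=[(0,\xi_{1,a},0),(0,0,\varepsilon_1)]$. Finally $(a,\xi,v)=(a,0,0)(0,0,v)(0,\xi,0)$. Hence $P\le\hat L'$, and $\hat L$ is perfect.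

\emph{Composition factors.} Those of $P$ are cyclic, since $A$ and $P/A$ are abelian. The others come from the groups $SL_3(\mathbb Z/p^k)$ with $p^k$ exactly dividing $e$. Reduction $SL_3(\mathbb Z/p^k)\to SL_3(\mathbb F_p)$ is onto, because elementary matrices lift and generate. Its kernel is a subgroup of the kernel $I+p\operatorname{Mat}_3(\mathbb Z/p^k)$ of reduction on $GL_3(\mathbb Z/p^k)$, which has order $p^{9(k-1)}$; a $p$-group has only cyclic composition factors. By (F3), the only possible nonabelian composition factors of $\hat L$ are the groups $PSL_3(p)$ with $p\mid e$. For $p=2$ this is $GL_3(2)\not\cong M_{11}$. For $p\ge3$ the upper unitriangular matrices form a subgroup of order $p^3$ containing no scalar matrix except $I$, so $p^3$ divides $|PSL_3(p)|$, while $p^3\nmid7920$.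
\end{proof}

\begin{example}\label{ex:matrix}
For $A=\Lambda$ cyclic, view $\xi$ as a row vector. Then $\hat L$ is the group of block matrices
\[
\begin{pmatrix}1&\xi&a\\0&s&v\\0&0&1\end{pmatrix}\in SL_5(\Lambda),\qquad s\in SL_3(\Lambda),
\]
where $P$ is the subgroup $s=I$ and $SL_3(\Lambda)$ acts by conjugation with $\operatorname{diag}(1,s,1)$. The automorphism $a\mapsto\mu a$ of $A$, for a unit $\mu$, extends as conjugation by $\operatorname{diag}(\mu,I,1)$.
\end{example}

Every automorphism of $A$ extends to $\hat L$ (take $Q=\operatorname{Aut}(A)$ in the construction), so $\hat L$ itself has in general too many outer automorphisms. By Lemma~\ref{lem:perfect} a nontrivial automorphism of $\hat L$ is nontrivial on $\hat L/A$, and the next section removes the unwanted ones at that level.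

\section{Permutation groups with prescribed normalizer}\label{sec:normalizer}

Let $L=\hat L/A$. One could try $\hat B=\hat L$ in Proposition~\ref{prop:wreath} and look for a faithful action of $L$ whose normalizer is $L\rtimes Q$. This fails already for $L=1$, where the normalizer is all of $\operatorname{Sym}(\Omega)$ and $Q=C_3$ is out of reach. We therefore enlarge $L$ by a normal subgroup $D$ that determines the normalizer by itself, as in Section~\ref{sec:three}. The coordinates of $D$ are indexed by a group $\Gamma$, later $L\rtimes Q$, and the only coordinate permutations to survive are the left multiplications by $\Gamma$.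

Let $\Gamma$ be a finite group and $n\ge2|\Gamma|+1$ an integer. Put
\[
T=GL_n(2),\qquad D=T^\Gamma,\qquad W=D\rtimes\Gamma,
\]
where $(\gamma\cdot t)_x=t_{\gamma^{-1}x}$. Fix a bijection $k\colon\Gamma\to\{1,\dots,|\Gamma|\}$; all its values are less than $n/2$. A family $Y=(Y_x)_{x\in\Gamma}$ of subspaces of $\mathbb F_2^n$ has \emph{type} $\gamma\in\Gamma$ if $\dim Y_x=k(\gamma^{-1}x)$ for all $x$. Since $k$ is injective, a family has at most one type. Let $\Omega$ be the set of families that have a type. Put
\[
(tY)_x=t_xY_x\quad(t\in D),\qquad(\gamma Y)_x=Y_{\gamma^{-1}x}\quad(\gamma\in\Gamma).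
\]
Elements of $D$ preserve types, and $\gamma$ sends type $\delta$ to type $\gamma\delta$, as $\dim Y_{\gamma^{-1}x}=k(\delta^{-1}\gamma^{-1}x)$. Both $\gamma(tY)$ and $(\gamma\cdot t)(\gamma Y)$ have $x$-component $t_{\gamma^{-1}x}Y_{\gamma^{-1}x}$, so these formulas define an action of $W$ on $\Omega$. Section~\ref{sec:three} is the case $\Gamma=\mathbb Z/3$, $n=7$.

\begin{proposition}\label{prop:normalizer}
With this notation:
\begin{itemize}
\item[(a)] $W$ acts faithfully on $\Omega$, so that we may regard $W$ as a subgroup of $\operatorname{Sym}(\Omega)$;
\item[(b)] the normalizer of $D$ in $\operatorname{Sym}(\Omega)$ is $W$;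
\item[(c)] if $L\trianglelefteq\Gamma$ and $B=D\rtimes L$, then the normalizer of $B$ in $\operatorname{Sym}(\Omega)$ is $W$, and $W/B\cong\Gamma/L$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $t\gamma$ act trivially. It preserves types, so $\gamma=1$. Fix $x\in\Gamma$, let $x_1=k^{-1}(1)$ and $\delta=xx_1^{-1}$. Families of type $\delta$ have $\dim Y_x=k(x_1)=1$, and every line occurs as $Y_x$ in such a family. So $t_x$ fixes every line, hence every nonzero vector, and $t_x=1$.

(b) As $D\trianglelefteq W$, only one inclusion needs proof. The stabilizer of $Y\in\Omega$ in $D$ is $\prod_x\operatorname{Stab}(Y_x)$, and it meets $T_x$ in the copy of $\operatorname{Stab}(Y_x)$. All $Y_x$ are proper and nonzero, so by Lemma~\ref{lem:subspace}(a) distinct points have distinct stabilizers in $D$.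

Let $\nu$ normalize $D$ and let $\alpha(d)=\nu d\nu^{-1}$ for $d\in D$. By Lemma~\ref{lem:power} there are $\sigma\in\operatorname{Sym}(\Gamma)$ and $\alpha_x\in\operatorname{Aut}(T)$ with $\alpha(d)_{\sigma x}=\alpha_x(d_x)$ for all $x$. Choose $U\in\Omega$ of type $1$, put $Y=\nu U$, and let $\gamma$ be the type of $Y$. By Lemma~\ref{lem:stab}, $\alpha$ maps $\operatorname{Stab}_D(U)$ onto $\operatorname{Stab}_D(Y)$. It also maps $T_x$ onto $T_{\sigma x}$, so it maps the intersections onto each other:
\[
\alpha_x(\operatorname{Stab}(U_x))=\operatorname{Stab}(Y_{\sigma x}).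
\]
Both subspaces have dimension between $1$ and $|\Gamma|<n/2$. Lemma~\ref{lem:subspace}(b) gives $\alpha_x=c_{g_x}$ for some $g_x\in T$, and $k(x)=k(\gamma^{-1}\sigma x)$. Since $k$ is injective, $\sigma x=\gamma x$ for all $x$. Define $t\in D$ by $t_{\gamma x}=g_x$ and let $w=t\gamma\in W$. For $d\in D$,
\[
(wdw^{-1})_{\gamma x}=t_{\gamma x}\,(\gamma\cdot d)_{\gamma x}\,t_{\gamma x}^{-1}=g_xd_xg_x^{-1}=\alpha(d)_{\gamma x}.
\]
So $w^{-1}\nu$ centralizes $D$, and $\nu=w$ by Lemma~\ref{lem:stab}.

(c) The group $B$ is the preimage of $L$ under $W\to\Gamma$, so it is normal in $W$ with quotient $\Gamma/L$. Since $T$ is transitive on the nonzero vectors, $|T|\ge2^n-1>|\Gamma|\ge|L|$, so $T$ is not a composition factor of $B/D\cong L$. By Lemma~\ref{lem:char}, $D$ is characteristic in $B$. A permutation normalizing $B$ therefore normalizes $D$, and lies in $W$ by (b).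
\end{proof}

The bound on $n$ was used three times: it gives $n\ge3$ for (F2), it leaves room for $|\Gamma|$ distinct dimensions below $n/2$, and it makes $T$ too large to be a composition factor of $L$.

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:proof}

Take $\hat L$ from Proposition~\ref{prop:center}, identify $A$ with $Z(\hat L)$, and write $q(\hat l)$ for the action of $q\in Q$. The action passes to $L=\hat L/A$. Put $\Gamma=L\rtimes Q$. If $\hat l\in\hat L$ has image $l\in L$, then $q(\hat l)$ has image $qlq^{-1}$, computed in $\Gamma$. Fix $n\ge2|\Gamma|+1$ and let $T,D,W,\Omega$ and $B=D\rtimes L$ be as in Section~\ref{sec:normalizer}. By Proposition~\ref{prop:normalizer}, $W$ is the normalizer of $B$ in $\operatorname{Sym}(\Omega)$ and $W/B\cong\Gamma/L\cong Q$; under this isomorphism $qB$ corresponds to $q$, for $q\in Q\le\Gamma\le W$.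

\emph{Restoring the center.} Let $\hat B=D\rtimes\hat L$, with $\hat L$ acting on $D$ through $\hat L\to L\le\Gamma$. The map $\pi(t\hat l)=tl$ is a homomorphism from $\hat B$ onto $B\le\operatorname{Sym}(\Omega)$, because $\hat l\cdot t=l\cdot t$ by definition, and its kernel is $A$. The subgroup $A$ acts trivially on $D$ and is central in $\hat L$, so $A\le Z(\hat B)$. The group $\hat B$ is generated by the perfect subgroups $T_x$ and $\hat L$, so it is perfect. Its composition factors are $T$ and those of $\hat L$, and none of them is $M_{11}$. So Proposition~\ref{prop:wreath} applies to $G=M_{11}^\Omega\rtimes\hat B$: the group $G$ is perfect and $Z(G)=A$.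

\emph{Lifting $Q$.} For $q\in Q$ define $\hat q(t\hat l)=(q\cdot t)\,q(\hat l)$. Since
\[
q\cdot(\hat l\cdot t)=q\cdot(l\cdot t)=(qlq^{-1})\cdot(q\cdot t)=q(\hat l)\cdot(q\cdot t),
\]
Lemma~\ref{lem:pair} shows that $\hat q\in\operatorname{Aut}(\hat B)$. Moreover $\pi(\hat q(t\hat l))=(q\cdot t)(qlq^{-1})=q\,tl\,q^{-1}$ in $W$, so $\hat q$ is a lift of $q$. This step is the reason for asking that $Q$ act on $\hat L$ and not only on $L$.

\emph{The outer automorphism group.} As $W=D\rtimes(L\rtimes Q)$ is generated by $B$ and $Q$, Proposition~\ref{prop:wreath}(d) gives $\operatorname{Out}(G)\cong W/B\cong Q$. The class corresponding to $q$ contains the automorphism $\theta_q(\kappa\hat b)=(q\cdot\kappa)\,\hat q(\hat b)$ of part (c). On $A$ it acts as $\hat q$, that is, by the action of $q$ on $Z(\hat L)$, which is the given one.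

\emph{Infinitely many groups.} For each $n\ge2|\Gamma|+1$ we obtain a group $G_n$ with the required properties, and $GL_n(2)$ is a composition factor of $G_n$. The orders $|GL_n(2)|$ are strictly increasing, since $GL_n(2)$ is isomorphic to a proper subgroup of $GL_{n+1}(2)$. A finite group has finitely many composition factors, so it is isomorphic to $G_n$ for finitely many $n$ only. Hence the $G_n$ represent infinitely many isomorphism classes. \hfill$\square$

\begin{remark}\label{rem:half}
The proof uses only the properties of $\hat L$ stated in Proposition~\ref{prop:center}. For $A=C_2$ and $Q=1$ one may take $\hat L=SL_2(\mathbb F_5)$ from Example~\ref{ex:sl25}; its center is $\{\pm I\}$, since a matrix commuting with $e_{12}(1)$ and $e_{21}(1)$ is scalar. Then $|\Gamma|=60$ and every $n\ge121$ is allowed. The action on six points left an outer automorphism group of order $2$ and ratio $1$; passing to $\hat B=GL_n(2)^\Gamma\rtimes\hat L$ and the set $\Omega$ of Section~\ref{sec:normalizer} gives $\operatorname{Out}(G)=1$, $Z(G)\cong C_2$ and ratio $1/2$.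
\end{remark}

\begin{thebibliography}{9}

\bibitem{atlas}
Conway, Curtis, Norton, Parker and Wilson, \emph{ATLAS of Finite Groups}, 1985.

\bibitem{dieudonne}
Dieudonn\'e, \emph{On the automorphisms of the classical groups}, Mem. AMS 2, 1951.

\bibitem{molinier}
R\'emi Molinier, \emph{A remark on the number of automorphisms of some algebraic structures}, arXiv:2504.21059 (2025).

\end{thebibliography}
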